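# Iterated differences of a determinant of cohomology and an integral Riemann–Roch identity

## 1. Torsors, eigensheaves and the line bundle $\mathcal L$

Throughout, $R$ is a Dedekind ring with field of fractions $K$, and $S=\mathrm{Spec}(R)$. The morphism $h:Y\to S$ is projective, flat and smooth of relative dimension $d$, and $G$ is a finite abelian group. The arithmetic genus of the generic fiber is
$$g(Y_K)=(-1)^d\big(\chi(Y_K,\mathcal O_{Y_K})-1\big),$$
and we assume $\gcd(2,g(Y_K))=1$. For a geometrically connected curve of genus $\gamma$ we have $\chi=1-\gamma$, so $g(Y_K)=\gamma$ and the assumption says that $\gamma$ is odd. For an abelian surface $\chi=0$ and $g=-1$, which is allowed. For $\mathbf P^2$ we get $g=0$ and $\gcd(2,0)=2$, which is excluded. The assumption will serve only to make a certain structure $\xi$ available (Section 2).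

**Definition (Cartier dual).** $G^D_S=\mathrm{Spec}(R[G])$. Its points with values in an $R$-algebra $A$ are the characters $G\to A^*$. It is a commutative group scheme over $S$; the group law multiplies characters, and we write it additively.

*Example.* If $G=\{1,\sigma\}$, then $R[G]=R[t]/(t^2-1)$, and an $A$-point is an element $a\in A^*$ with $a^2=1$. If $2$ is invertible in $R$, then $R[G]\simeq R\times R$ and $G^D_S$ is two copies of $S$: the trivial character and the sign character.

**Definition (the sheaf of a torsor).** Let $\pi:X\to Y$ be a $G$-torsor. Then $\pi_*\mathcal O_X$ is locally free of rank one over $\mathcal O_Y[G]$. Since $Y\times_SG^D_S$ is the relative spectrum of $\mathcal O_Y[G]$, it defines an invertible sheaf $\mathcal O_{X,\chi_0}$ on $Y\times_SG^D_S$, where $\chi_0$ is the universal character. Following the usual abuse we write $\pi_*(\mathcal O_X)=\mathcal O_{X,\chi_0}$ for it; it is not the rank-$|G|$ pullback of $\pi_*\mathcal O_X$ from $Y$.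

**Definition (eigensheaves).** Let $\chi:G\to R'^*$ be a character with values in a Dedekind ring $R'$ that is an $R$-algebra. Put $S'=\mathrm{Spec}(R')$, $Y'=Y\times_RR'$, $h':Y'\to S'$, and let $\chi:S'\to G^D_S$ also denote the corresponding morphism. Then $\mathcal O_{X,\chi}$ is the pullback of $\mathcal O_{X,\chi_0}$ along $\mathrm{id}_Y\times\chi$. Equivalently, it is the $\chi$-eigensheaf of $(\pi_*\mathcal O_X)\otimes_RR'$, an invertible sheaf on $Y'$.

*Example.* Let $G=\{1,\sigma\}$ with $2$ invertible in $R$, and let $M$ be a line bundle on $Y$ with an isomorphism $M^{\otimes2}\simeq\mathcal O_Y$. It makes $\mathcal O_Y\oplus M$ an algebra, and $X=\underline{\mathrm{Spec}}_Y(\mathcal O_Y\oplus M)$, with $\sigma$ acting as $-1$ on $M$, is a $G$-torsor. The eigensheaf is $\mathcal O_Y$ for the trivial character and $M$ for the sign character. On $Y\times_SG_S^D=Y\sqcup Y$ the sheaf $\mathcal O_{X,\chi_0}$ is $\mathcal O_Y$ on one copy and $M$ on the other.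

Multiplication in $\pi_*\mathcal O_X$ gives isomorphisms
$$\mathcal O_{X,\chi}\otimes\mathcal O_{X,\chi'}\simeq\mathcal O_{X,\chi\chi'}.\tag{1.1}$$
This can be checked étale locally, where the torsor is trivial: there the eigensheaves are generated by the functions $\chi,\chi'$ on $G$, and the product function $\chi\chi'$ generates the $\chi\chi'$-eigensheaf. In particular, for $n\ge0$,
$$\mathcal O_{X,\chi^n}\simeq\mathcal O_{X,\chi}^{\otimes n},\qquad\text{and}\qquad |G|\cdot c_1(\mathcal O_{X,\chi})=0,\tag{1.2}$$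
because $\chi^{|G|}=1$ and the eigensheaf of the trivial character is $\mathcal O_{Y'}$.

**Definition (determinant of cohomology).** If $\mathcal F$ is a vector bundle on $Y$, then $\mathbf Rh_*\mathcal F$ is locally represented by a bounded complex $E^\bullet$ of vector bundles, and $\det\mathbf Rh_*\mathcal F=\bigotimes_q(\det E^q)^{\otimes(-1)^q}$, an invertible sheaf whose formation commutes with base change.

*Example.* For $h:\mathbf P^1_S\to S$ and a line bundle $N$ on $S$ we have $h_*(\mathcal O(1)\otimes h^*N)=N\oplus N$ and $R^1h_*=0$, so the determinant of cohomology of $\mathcal O(1)\otimes h^*N$ is $N^{\otimes2}$.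

**Definition (the line bundle $\mathcal L$).** Let $h_{G^D}:Y\times_SG^D_S\to G^D_S$ be the base change of $h$. Put
$$\mathcal L=\det\mathbf R{h_{G^D}}_*(\pi_*\mathcal O_X),$$
an invertible sheaf on $G^D_S$. By base change,
$$\chi^*\mathcal L\simeq\det\mathbf Rh'_*(\mathcal O_{X,\chi}),\qquad\chi^*(0^*\mathcal L)\simeq\det\mathbf Rh'_*(\mathcal O_{Y'}).\tag{1.3}$$

*Example.* In the example with $M$, the bundle $\mathcal L$ is $\det\mathbf Rh_*\mathcal O_Y$ on one copy of $S$ and $\det\mathbf Rh_*M$ on the other.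

## 2. Cubic structures and iterated differences

**Definition ($\Theta_k$).** For a line bundle $\mathcal M$ on $G^D_S$ and $k\ge1$,
$$\Theta_k(\mathcal M)=\bigotimes_{I\subseteq\{1,\dots,k\}}m_I^*\mathcal M^{\otimes(-1)^{k-|I|}}\quad\text{on }(G^D_S)^k,\qquad m_I(x_1,\dots,x_k)=\sum_{j\in I}x_j,$$
with $m_\emptyset$ the zero section.

*Example.* $\Theta_1(\mathcal M)=\mathcal M\otimes0^*\mathcal M^{-1}$, and $\Theta_2(\mathcal M)=m^*\mathcal M\otimes p_1^*\mathcal M^{-1}\otimes p_2^*\mathcal M^{-1}\otimes0^*\mathcal M$. A good model is a function $f$ between abelian groups in place of $\mathcal M$, with sums in place of tensor products. For $f(n)=n^2$ on $\mathbf Z$,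
$$\Theta_2(f)(x,y)=(x+y)^2-x^2-y^2+0=2xy,$$
which is bilinear, and $\Theta_3(f)=0$.

**Definition (cubic structure).** A $k$-cubic structure on $\mathcal M$ is a trivialization of $\Theta_k(\mathcal M)$ that is compatible with the permutation symmetries of $\Theta_k(\mathcal M)$ and with the natural cocycle isomorphisms, so that it makes $\Theta_{k-1}(\mathcal M)$ a $(k-1)$-fold multiextension. In the model above, $\Theta_3(f)=0$ makes $\Theta_2(f)=2xy$ biadditive. The determinant of cohomology equips $\mathcal L$ with a canonical $(d+2)$-cubic structure $\xi$.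

**Definition (differences).** If $\mathcal M$ carries a $(k+1)$-cubic structure $\zeta$, put $\delta(\mathcal M,\zeta)=\Delta^*\Theta_k(\mathcal M)$, where $\Delta:G^D_S\to(G_S^D)^k$ is the diagonal. The Taylor expansion of $(\mathcal L,\xi)$ uses $(\mathcal L^{(i)},\xi^{(i)})$, $i=0,\dots,d$, where $\xi^{(i)}$ is the induced $(d+2-i)$-cubic structure on $\mathcal L^{(i)}$ and
$$\mathcal L^{(0)}=\mathcal L,\quad\xi^{(0)}=\xi,\qquad\mathcal L^{(i+1)}=\delta(\mathcal L^{(i)},\xi^{(i)})\otimes(\mathcal L^{(i)})^{\otimes-(d+1-i)!}.$$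

*Example.* In the model, take $d=1$ and $f(n)=\alpha n^2+\beta n+\gamma$. Here $k=2$, and $\delta f(n)=f(2n)-2f(n)+f(0)=2\alpha n^2$. Then $f^{(1)}=\delta f-2!\,f=-2\beta n-2\gamma$: the leading term has been removed, at the price of the factor $-2!$. Next $k=1$ and $\delta f^{(1)}(n)=f^{(1)}(n)-f^{(1)}(0)=-2\beta n$.

**Notation.** For $m\ge0$, $m!!=\prod_{j=1}^mj!$, with $0!!=1$. This is not the double factorial: $3!!=1!\,2!\,3!=12$.

## 3. Todd classes and the conjectured formula

Let $y_1,\dots,y_d$ be the Chern roots of $\Omega=\Omega^1_{Y'/R'}$. The roots of $\Omega^*$ are $-y_a$, and $\frac{-y}{1-e^{y}}=\frac{y}{e^y-1}$, so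
$$\sum_i\mathrm{Td}_i(\Omega^*)=\prod_a\frac{y_a}{e^{y_a}-1}=\prod_a\Big(1-\frac{y_a}2+\frac{y_a^2}{12}-\cdots\Big).\tag{3.1}$$
Universally $\mathrm{Td}_i(\Omega^*)=N_i\cdot T_i$, with $N_i\in\mathbf Q$ and $T_i$ an integral linear combination of Chern classes of $\Omega$ in $\mathrm{CH}^i(Y')$. The values are $N_0=1$, $N_1=\frac12$, $N_2=\frac1{12}$, $N_3=\frac1{24}$, $N_4=\frac1{720}$; in general $N_i$ is given by Bernoulli numbers.

*Example.* Write $c_j=c_j(\Omega)$. By (3.1), $T_0=1$, $T_1=-c_1$, $T_2=c_1^2+c_2$.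

By the theorem of von Staudt–Clausen, the number $\frac{(d+1)!!\,N_i}{(d-i)!!\,(d+1-i)!}$ is an integer for $0\le i\le d$. For $d=2$, $i=2$ it is $\frac{12\cdot\frac1{12}}{1\cdot1}=1$.

We can now ask how the differences of $\mathcal L$ are related to characteristic classes. Grothendieck–Riemann–Roch gives, in $\mathrm{Pic}(S')_{\mathbf Q}$,
$$[\det\mathbf Rh'_*(\mathcal O_{X,\chi})]=[\det\mathbf Rh'_*(\mathcal O_{Y'})]+\sum_{i=0}^dh'_*\Big[\frac{c_1(\mathcal O_{X,\chi})^{d+1-i}}{(d+1-i)!}\cap\mathrm{Td}_i(\Omega^*)\Big].\tag{3.2}$$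
The left side is the value of $\mathcal L$ at $\chi$, and the sum looks like a Taylor expansion in $c_1(\mathcal O_{X,\chi})$. The differences $\delta(\mathcal L^{(i)},\xi^{(i)})$ are built to isolate the homogeneous pieces of such an expansion without dividing. The conjecture, from G. Pappas, "Galois modules, ideal class groups and cubic structures" (arXiv:math/0306309, 2003), is that they do so integrally: for all $i=0,\dots,d$,
$$[\chi^*(\delta(\mathcal L^{(i)},\xi^{(i)}))]=(-1)^i\frac{(d+1)!!\,N_i}{(d-i)!!\,(d+1-i)!}\,h'_*\Big[c_1(\mathcal O_{X,\chi})^{d+1-i}\cap T_i\Big]\quad\text{in }\mathrm{Pic}(S').\tag{3.3}$$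
Prove or disprove it. The answer is that it is true.

**Theorem A.** Formula (3.3) holds for all $R,d,G,X,\chi$ as above and all $i=0,\dots,d$.

The first thing to try is to take (3.2), extract its terms and clear denominators. This stops at once. By (1.2) the class $x=c_1(\mathcal O_{X,\chi})$ satisfies $|G|x=0$, so $|G|\cdot h'_*[x^m\cap T_i]=0$ for $m\ge1$: every right side in (3.3) is torsion, and each term of the sum in (3.2) is zero in $\mathrm{Pic}(S')_{\mathbf Q}$. The content of (3.3) lies in the kernel of $\mathrm{Pic}(S')\to\mathrm{Pic}(S')_{\mathbf Q}$, about which (3.2) says nothing. We need an identity that is integral from the start. The identity proved below holds for arbitrary line bundles; torsion is never used.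

## 4. From differences to the series $\log(1+u)^m$

**Definition (base).** A base $T$ is an integral regular scheme, quasi-projective over a Dedekind ring or a field. For example, $S'$ is a base, and so is any nonempty open subset of a projective bundle over a base. On a base $\mathrm{Pic}(T)=\mathrm{CH}^1(T)$, and $c_1:K_0(T)\to\mathrm{Pic}(T)$ denotes the determinant.

Let $h:Y\to T$ be smooth projective of relative dimension $d$, with $\Omega=\Omega^1_{Y/T}$ and $\omega=\det\Omega$, and let $h_*:K_0(Y)\to K_0(T)$ be the derived direct image. Let $L$ be a line bundle on $Y$, and put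
$$x=c_1(L),\qquad u=[L]-1\in K_0(Y),\qquad a_k=c_1(h_*(u^k))\in\mathrm{Pic}(T).$$
For $0\le i\le d$ put
$$m=d+1-i\ge1,\qquad D_i=\prod_{j=m+1}^{d+1}j!=\frac{(d+1)!!}{(d+1-i)!!}.$$
Since $(d-i)!!\,(d+1-i)!=(d+1-i)!!$, the coefficient in (3.3) is $(-1)^iD_iN_i$. If $F(u)=\sum_kF_ku^k$ is a series with $F_k\in\mathbf Z$ for $k\le d+1$, we write $c_1h_*(F(u))=\sum_{k\le d+1}F_ka_k$.

**Theorem B.** For every base $T$, every $h$, every line bundle $L$ and $0\le i\le d$, the series $D_i\log(1+u)^m$ has integral coefficients through degree $d+1$, and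
$$c_1h_*\big(D_i\log(1+u)^m\big)=D_iN_i\,h_*[x^m\cap T_i]\quad\text{in }\mathrm{Pic}(T).\tag{4.1}$$

**Proof of the integrality assertion, and of Theorem A from (4.1).** The purpose is to turn the recursion for $\mathcal L^{(i)}$ into a recursion for polynomials in one integer variable. Apply the notation with $T=S'$, $Y=Y'$, $L=\mathcal O_{X,\chi}$. For $n\ge0$ let $f_i(n)=[(\chi^n)^*\mathcal L^{(i)}]\in\mathrm{Pic}(S')$. For a function $f$ on $\mathbf Z_{\ge0}$ put
$$(\delta_kf)(n)=\sum_{j=0}^k(-1)^{k-j}\binom kjf(jn).$$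
The composite $m_I\circ\Delta$ is multiplication by $|I|$ on $G_S^D$, there are $\binom kj$ subsets with $|I|=j$, and $\chi^n=[n]\circ\chi$. The bundle $\mathcal L^{(i)}$ carries a $(d+2-i)$-cubic structure, so $\delta$ uses $k=d+1-i$. Hence
$$[(\chi^n)^*\delta(\mathcal L^{(i)},\xi^{(i)})]=(\delta_{d+1-i}f_i)(n),\qquad f_{i+1}=\delta_{d+1-i}f_i-(d+1-i)!\,f_i.\tag{4.2}$$
By (1.2) and (1.3), $f_0(n)=c_1h_*([L]^n)=c_1h_*((1+u)^n)$. Lemma 1 in Section 5 shows $a_k=0$ for $k\ge d+2$. So
$$f_0(n)=\sum_{k=0}^{d+1}\binom nka_k.\tag{4.3}$$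

The recursion (4.2) is $\mathbf Z$-linear and preserves integer-valued functions. Let $g(n)=\binom nk$ with $k\le d+1$, and let $g^{(i)}$ be obtained from $g^{(0)}=g$ by the same recursion. Then $f_i(n)$ is the sum of the $g^{(i)}(n)a_k$ over $k$, with integer coefficients $g^{(i)}(n)$. Write $g=\sum_wg_wn^w$ with $g_w\in\mathbf Q$. For $k'\ge1$ we have $\sum_j(-1)^{k'-j}\binom{k'}jj^w=0$ for $0\le w<k'$ and $=k'!$ for $w=k'$, so $\delta_{k'}$ sends a polynomial of degree $\le k'$ to $k'!$ times its term of degree $k'$. We claim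
$$g^{(i)}=(-1)^iD_i\sum_{w\le d+1-i}g_wn^w.\tag{4.4}$$
For $i=0$ this is clear. If it holds for $i$, then
$$g^{(i+1)}=(-1)^iD_i\,(d+1-i)!\Big(g_{d+1-i}n^{d+1-i}-\sum_{w\le d+1-i}g_wn^w\Big)=(-1)^{i+1}D_{i+1}\sum_{w\le d-i}g_wn^w,$$
because $D_{i+1}=D_i\,(d+1-i)!$. With $m=d+1-i$ we get $(\delta_mg^{(i)})(1)=(-1)^iD_i\,m!\,g_m$, and this is an integer since $g$ is integer-valued.

Finally, $\sum_k\binom nku^k=(1+u)^n=\exp(n\log(1+u))$. Comparing coefficients of $n^m$, the number $m!\,g_m$ for $g=\binom nk$ is the coefficient of $u^k$ in $\log(1+u)^m$. So $D_i\log(1+u)^m$ is integral through degree $d+1$; this part of the argument is pure algebra and proves the first assertion of Theorem B. Moreover,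
$$[\chi^*\delta(\mathcal L^{(i)},\xi^{(i)})]=(\delta_mf_i)(1)=(-1)^i\,c_1h_*\big(D_i\log(1+u)^m\big).\tag{4.5}$$
With (4.1) this is (3.3). $\square$

It remains to prove (4.1). In low dimension, with $K=c_1(\Omega)$ and $c_2=c_2(\Omega)$, it reads as follows.

- $d=0$: $a_1=h_*(x)$.
- $d=1$: $a_2=h_*(x^2)$ for $i=0$, and $2a_1-a_2=-h_*(xK)$ for $i=1$ (here $D_1=2$, $N_1=\frac12$).
- $d=2$: $a_3=h_*(x^3)$ for $i=0$; $6a_2-6a_3=-3h_*(x^2K)$ for $i=1$ (here $D_1=6$); and $12a_1-6a_2+4a_3=h_*(x(K^2+c_2))$ for $i=2$ (here $D_2=12$).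

The case $d=0$ can be done directly. Write $L=\mathcal O_Y(A-B)$ with $A,B$ effective divisors. Then $u=[\mathcal O_Y(A-B)]-[\mathcal O_Y(-B)]-\big([\mathcal O_Y]-[\mathcal O_Y(-B)]\big)=[\mathcal O_A(A-B)]-[\mathcal O_B]$. For $T=S'$ the determinant of a module of finite length is its divisor of lengths, so $a_1=h_*([A]-[B])=h_*(x)$.

## 5. The codimension filtration on $K_0$

To handle $a_k$ in general we need to know which elements of $K_0(Y)$ contribute to $c_1h_*$. All schemes in this section are regular and quasi-projective over a Dedekind ring or a field. So $K_0=G_0$, they are catenary, and intersection theory over a regular base of dimension $\le1$ applies (Fulton, *Intersection Theory*, Ch. 20); we grade by codimension.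

**Definition (filtration, leading cycle).** $F^n\subset K_0$ is generated by the classes of coherent sheaves with support of codimension $\ge n$. With the map $\varphi$ of (5.2) below, we say that $z\in F^n$ has leading cycle $c\in\mathrm{CH}^n$ if $z\equiv\varphi(c)$ mod $F^{n+1}$.

*Example.* On $\mathbf P^1$ over a field, $u=[\mathcal O(1)]-1=[\mathcal O_{\mathrm{pt}}]$ lies in $F^1$ with leading cycle $[\mathrm{pt}]$, and $F^2=0$.

**Dévissage.** We show that for coherent $\mathcal F$ with support of codimension $\ge n$,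
$$[\mathcal F]\equiv\sum_V\mathrm{length}(\mathcal F_V)\,[\mathcal O_V]\pmod{F^{n+1}},\tag{5.1}$$
over integral $V$ of codimension $n$. Induct on the total length. If it is $0$, the support has codimension $\ge n+1$. Otherwise choose $V$ of codimension $n$ in the support, and let $\mathcal F'\subset\mathcal F$ be the subsheaf killed by the ideal of $V$. At the generic point of $V$ the module $\mathcal F_V$ has finite nonzero length, so $\mathcal F'$ is a sheaf on $V$ of generic rank $r\ge1$, and we may treat $\mathcal F'$ and $\mathcal F/\mathcal F'$ separately. Let $M$ be ample. For large $l$ the sheaf $\mathcal F'\otimes M^l$ is globally generated, and $r$ sections forming a basis at the generic point of $V$ give an injection $\mathcal O_V^r\to\mathcal F'\otimes M^l$ with cokernel supported on a proper closed subset of $V$. So $[\mathcal F']\equiv r[M^{-l}|_V]$. A section of $M^l$ not vanishing on $V$ gives $M^{-l}|_V\hookrightarrow\mathcal O_V$ with cokernel of the same kind, so $[\mathcal F']\equiv r[\mathcal O_V]$.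 $\square$

In particular $F^n$ is generated by the $[\mathcal O_V]$ with $V$ integral of codimension $\ge n$. Clearly $F^l=0$ for $l>\dim$. And $F^1$ is the set of elements of rank $0$: the rank kills $F^1$, and by (5.1) $F^0/F^1$ is generated by the structure sheaves of the components.

**The map $\varphi$.** The map
$$\varphi:\mathrm{CH}^n\to F^n/F^{n+1},\qquad[V]\mapsto[\mathcal O_V]\tag{5.2}$$
is well defined. Let $W$ be integral of codimension $n-1$ and $r\in k(W)^*$. Let $I=\{a\in\mathcal O_W:ar\in\mathcal O_W\}$, a nonzero coherent ideal. Multiplication by $r$ gives $I\simeq rI\subset\mathcal O_W$, so $[\mathcal O_W/I]=[\mathcal O_W/rI]$. At a codimension-one point of $W$ with local ring $\mathcal O$, write $r=a/b$. From $aI=b\cdot rI$ we get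
$$\mathrm{ord}(a)+\mathrm{length}(\mathcal O/I)=\mathrm{length}(\mathcal O/aI)=\mathrm{ord}(b)+\mathrm{length}(\mathcal O/rI).$$
So $\mathrm{length}(\mathcal O/rI)-\mathrm{length}(\mathcal O/I)=\mathrm{ord}(r)$, and by (5.1) $\varphi(\mathrm{div}\,r)=[\mathcal O_W/rI]-[\mathcal O_W/I]=0$. $\square$

**Fact 1.** *Multiplication by $y\in K_0$ preserves $F^n$ and acts on $F^n/F^{n+1}$ as $\mathrm{rk}\,y$.* For $y=[E]$, the sheaf $E|_V$ has length $\mathrm{rk}\,E$ at the generic point of $V$; use (5.1). As a consequence, elements of $F^1$ raise the filtration and are nilpotent.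

**Fact 2.** *Flat pullback is compatible with filtrations and leading cycles. If $f:X\to Z$ is projective and flat with fibers of pure dimension $r$, then $f_*F^n\subset F^{n-r}$, compatibly with leading cycles.* For pullback, $f^*[\mathcal O_V]=[\mathcal O_{f^{-1}V}]$, and the cycle of $f^{-1}V$ is $f^*[V]$. For pushforward, let $V\subset X$ be integral of codimension $n$ with generic point $\eta_V$, and let $z=f(\eta_V)$ have codimension $c$. By flatness
$$n=\dim\mathcal O_{X,\eta_V}=c+\dim\mathcal O_{X_z,\eta_V}=c+r-\mathrm{trdeg}(k(V)/k(z)).$$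
So $f_*[\mathcal O_V]=\sum(-1)^q[R^qf_*\mathcal O_V]$, supported on $f(V)$, lies in $F^{n-r}$, and in $F^{n-r+1}$ if the transcendence degree is positive; in that case $f_*[V]=0$. If it is $0$, the fiber of $V\to f(V)$ over $z$ is $\mathrm{Spec}\,k(V)$, finite over $k(z)$. So $R^q=0$ at $z$ for $q>0$, and $f_*\mathcal O_V$ has length $[k(V):k(z)]$ there. By (5.1) the leading cycle is $f_*[V]$.

**Fact 3.** *If $M$ is a line bundle and $z\in F^n$ has leading cycle $c$, then $([M]-1)z\in F^{n+1}$ has leading cycle $c_1(M)\cap c$.* By Fact 1 we may take $z=[\mathcal O_V]$. Write $M|_V\simeq\mathcal O_V(A-B)$ with $A,B$ effective Cartier divisors on $V$, possible since $V$ has an ample bundle. As in Section 4, $([M]-1)[\mathcal O_V]=[\mathcal O_A(A-B)]-[\mathcal O_B]$, with leading cycle $[A]-[B]$.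

**Fact 4.** *On a base $T$, $c_1$ kills $F^2K_0(T)$, and $c_1([\mathcal O_V])=[V]$ for prime divisors $V$. If $z\in F^1K_0(T)$, its leading cycle is $c_1(z)$, so $c_1(z)=0$ implies $z\in F^2$. Also $c_1(([N]-1)z)=\mathrm{rk}(z)\,c_1(N)$ for $N\in\mathrm{Pic}(T)$ and $z\in K_0(T)$.* If $V$ has codimension $\ge2$, then $c_1([\mathcal O_V])$ restricts to $0$ on $T\setminus V$, and $\mathrm{Pic}(T)=\mathrm{Pic}(T\setminus V)$. For a prime divisor $[\mathcal O_V]=1-[\mathcal O(-V)]$. If $z\equiv\sum n_V[\mathcal O_V]$ mod $F^2$, then $c_1(z)=\sum n_V[V]$, which is the leading cycle. For the last formula, $z-\mathrm{rk}(z)\in F^1$ and multiplication by $[N]-1$ sends it to $F^2$.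

**Definition (evaluation).** Let $h:Y\to T$ and $L$ be as in Section 4, and let $v_1,\dots,v_d$ be variables. A polynomial $\tau\in\mathbf Z[u,v_1,\dots,v_d]$ symmetric in the $v$'s gives $\mathrm{ev}(\tau)\in K_0(Y)$ by the ring homomorphism $u\mapsto[L]-1$, $e_j(1+v_1,\dots,1+v_d)\mapsto[\bigwedge^j\Omega]$. Put $\Phi(\tau)=c_1h_*\mathrm{ev}(\tau)\in\mathrm{Pic}(T)$.

*Example.* For $d=1$, $\mathrm{ev}(v)=[\omega]-1$. For $d=2$, $e_2(v)=e_2(1+v)-e_1(1+v)+1$, so $\mathrm{ev}(e_2(v))=[\omega]-[\Omega]+1$. The next lemma says that its leading cycle is $c_2(\Omega)\cap[Y]$.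

**Lemma 1.** If all monomials of $\tau$ have degree $\ge n$, then $\mathrm{ev}(\tau)\in F^n$, with leading cycle $\tau_n(x,y)\cap[Y]$, where $\tau_n$ is the part of degree $n$ and the $y_a$ are the Chern roots of $\Omega$. Consequently $\Phi(\tau)=0$ if $n\ge d+2$, and $\Phi(\tau)=h_*(\tau_{d+1}(x,y))$ if $n=d+1$.

*Proof.* Were $\Omega$ a sum of line bundles, this would be Fact 3 applied repeatedly. So we pass to the flag bundle $p:\mathrm{Fl}\to Y$ of $\Omega$, an iterated projective bundle with successive line quotients $\ell_1,\dots,\ell_d$: on the bundle of line quotients of $\Omega$ the tautological quotient is $\ell_1$, then one repeats with its kernel. Then $p^*[\Omega]=\sum[\ell_a]$ and $p^*[\bigwedge^j\Omega]=e_j([\ell_1],\dots,[\ell_d])$. Put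
$$\zeta=\prod_a([\ell_a]-1)^{d-a},\qquad r=\sum_a(d-a)=\dim(\mathrm{Fl}/Y),\qquad\rho=p_*\zeta.$$
At stage $a$ the bundle $\ell_a$ is the relative $\mathcal O(1)$ of a $\mathbf P^{d-a}$-bundle, so in Chow groups $p_*(\prod_ac_1(\ell_a)^{d-a}\cap p^*c)=c$. By Facts 3 and 2, $\rho$ has leading cycle $[Y]$ in $\mathrm{CH}^0$, that is, $\mathrm{rk}\,\rho=1$. So $\rho=1+\nu$ with $\nu\in F^1$ nilpotent, $\rho$ is invertible, and $\rho^{-1}$, of rank $1$, acts trivially on $F^n/F^{n+1}$. By the projection formula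
$$p_*(\zeta\,p^*z)=\rho z\qquad(z\in K_0(Y)).\tag{5.3}$$
So $\mathrm{ev}(\tau)=\rho^{-1}p_*(\zeta\cdot p^*\mathrm{ev}(\tau))$, and $p^*\mathrm{ev}(\tau)=\tau(p^*u,[\ell_a]-1)$. By Fact 3, $\zeta\,p^*\mathrm{ev}(\tau)$ lies in $F^{n+r}$ with leading cycle $\prod c_1(\ell_a)^{d-a}\cap p^*(\tau_n(x,y)\cap[Y])$. Now apply Fact 2 and Fact 1. The last sentence follows from Fact 2 for $h$ and Fact 4. $\square$

In particular $a_k=\Phi(u^k)=0$ for $k\ge d+2$, as used in (4.3), and $a_{d+1}=h_*(x^{d+1})$. Since $D_0=1$ and $\log(1+u)^{d+1}\equiv u^{d+1}$ modulo degree $d+2$, this proves (4.1) for $i=0$. Also, (5.3) shows that $p^*$ is injective on $K_0(Y)$, and after any localization.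

## 6. Relative curves by duality, and the point where duality stops

Grothendieck duality for $h$ gives $(-1)^dh_*(z^\vee\omega)=(h_*z)^\vee$ in $K_0(T)$. Since $c_1(w^\vee)=-c_1(w)$,
$$c_1h_*(z^\vee\omega)=(-1)^{d+1}c_1h_*(z).\tag{6.1}$$

**Curves.** Let $d=1$ and let $M$ be a line bundle on $Y$ with $n=c_1(M)$. In $K_0(Y)$,
$$([M^{-1}]-1)\,\omega=-([M]-1)M^{-1}\omega=-([M]-1)-([M]-1)\big([M^{-1}\omega]-1\big).$$
Apply (6.1) with $d=1$ to $z=[M]-1$, and Facts 3, 2, 4 to the last product: $c_1h_*([M]-1)=-c_1h_*([M]-1)-h_*(n(K-n))$. So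
$$2\,c_1h_*([M]-1)=h_*(n(n-K))\qquad(d=1).\tag{6.2}$$
For $M=L$ this gives $2a_1-a_2=h_*(x^2-xK)-h_*(x^2)=-h_*(xK)$, and (4.1) is proved for $d=1$.

**Surfaces.** Let $d=2$, let $M_1,M_2$ be line bundles with $x_j=c_1(M_j)$, and put $a(M_1,M_2)=c_1h_*\big(([M_1]-1)([M_2]-1)\big)$. Since
$$([M_1^{-1}]-1)([M_2^{-1}]-1)\,\omega=([M_1]-1)([M_2]-1)\big(1+([M_1^{-1}M_2^{-1}\omega]-1)\big),$$
(6.1) with $d=2$ gives $-a(M_1,M_2)=a(M_1,M_2)+h_*(x_1x_2(K-x_1-x_2))$, that is,
$$2\,a(M_1,M_2)=h_*\big(x_1x_2(x_1+x_2-K)\big)\qquad(d=2).\tag{6.3}$$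
With $M_1=M_2=L$, $2a_2=h_*(2x^3-x^2K)$, and with $a_3=h_*(x^3)$ we get $6a_2-6a_3=-3h_*(x^2K)$. So $i=1$ is settled too.

For $i=2$ we need $12a_1$, and here duality stops. Apply (6.1) to $z=u$: as above $u^\vee\omega=-u-u([L^{-1}\omega]-1)$, so
$$-a_1=-a_1-c_1h_*\big(u([L^{-1}\omega]-1)\big).$$
The term $a_1$ cancels; in relative dimension $2$ the sign in (6.1) is the wrong one. What remains does not mention $a_1$. Another source of relations is needed.

## 7. Adams–Riemann–Roch as an operator with known eigenvalues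

Recall that the Adams operation $\psi^k$ is the natural ring endomorphism of $K_0$ with $\psi^k[\ell]=[\ell^k]$ for line bundles. The class $\theta^k$ is multiplicative, with $\theta^k(\ell)=1+\ell+\dots+\ell^{k-1}$.

**Adams–Riemann–Roch** (Fulton–Lang, *Riemann–Roch Algebra*, Ch. V, Thm 7.6, applied to each connected component of $Y$). For $k\ge1$,
$$\psi^k(h_*z)=h_*\big(\theta^k(\Omega)^{-1}\psi^kz\big)\quad\text{in }K_0(T)[1/k].\tag{7.1}$$
Here $\theta^k(\Omega)$ is invertible in $K_0(Y)[1/k]$, since it is $k^d$ plus a nilpotent.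

*Example.* Let $Y=\mathbf P^1$ over a field, $z=1$, $u=[\mathcal O(1)]-1$, $u^2=0$. Then $[\Omega]=1-2u$, $\theta^k(\Omega)=\sum_{j<k}(1-2ju)=k-k(k-1)u$, and its inverse is $k^{-1}(1+(k-1)u)$. As $h_*1=h_*u=1$, the right side is $k^{-1}(1+k-1)=1=\psi^k(1)$.

We now express (7.1) as a statement about power series. Fix a prime $p$ and let $\Lambda=\mathbf Z_{(p)}[[u,v_1,\dots,v_d]]^{\mathrm{Sym}(v)}$. By Lemma 1, $\mathrm{ev}$ kills polynomials all of whose monomials have degree $>\dim Y$. So it extends by truncation to a ring homomorphism $\Lambda\to K_0(Y)_{(p)}$, and $\Phi$ extends to $\Lambda\to\mathrm{Pic}(T)_{(p)}$; $\Phi$ kills elements of degree $\ge d+2$. On $\mathbf Q[[u,v]]^{\mathrm{Sym}}$ let $\psi^k$ act by $u\mapsto(1+u)^k-1$, $v_a\mapsto(1+v_a)^k-1$, and put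
$$\theta_k=\prod_a\frac{(1+v_a)^k-1}{v_a},\qquad A_kf=k^{-1}\theta_k^{-1}\psi^kf.$$

**Relations from (7.1).** *If $p\nmid k$, then $A_k$ maps $\Lambda$ to itself and*
$$\Phi\big((A_k-1)f\big)=0\qquad(f\in\Lambda).\tag{7.2}$$
The constant term of $\theta_k$ is $k^d$, so $\theta_k$ is a unit of $\Lambda$. After pullback to $\mathrm{Fl}$, where $v_a$ becomes $[\ell_a]-1$, we see that $\psi^k\mathrm{ev}(f)=\mathrm{ev}(\psi^kf)$ and $\theta^k(\Omega)=\mathrm{ev}(\theta_k)$; this suffices since $p^*$ is injective. Next, $c_1(\psi^kw)=k\,c_1(w)$ for $w\in K_0(T)$: for $w=[E]$ pull back to the flag bundle of $E$, where $\mathrm{Pic}$ injects and $E$ is a sum of line bundles in $K_0$. Taking $c_1$ of (7.1) for $z=\mathrm{ev}(f)$ gives $k\,\Phi(f)=\Phi(\theta_k^{-1}\psi^kf)$. $\square$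

**Diagonalization.** The point of allowing denominators is that $A_k$ is diagonal over $\mathbf Q$. Put
$$\alpha=\log(1+u),\qquad\beta_a=\log(1+v_a),\qquad\mathcal T=\prod_a\frac{\log(1+v_a)}{v_a}=\prod_a\frac{\beta_a}{e^{\beta_a}-1}=\sum_j\mathrm{Td}_j,$$
with $\mathrm{Td}_j$ homogeneous of degree $j$ in the $\beta_a$. By (3.1) these are the polynomials $\mathrm{Td}_j(\Omega^*)$ written in the roots of $\Omega$. Give $\alpha,\beta_a$ weight $1$. Then $\psi^k$ acts as $k^w$ on forms of weight $w$, and having degree $\ge n$ in $(u,v)$ is the same as having weight $\ge n$. Moreover $\psi^k\mathcal T=\prod_a\frac{k\beta_a}{e^{k\beta_a}-1}=k^d\theta_k^{-1}\mathcal T$, hence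
$$\mathcal T\cdot A_kf=k^{-d-1}\,\psi^k(\mathcal Tf).\tag{7.3}$$
So $f$ with $\mathcal Tf$ of weight $w$ is an eigenvector of $A_k$ with eigenvalue $k^{w-d-1}$. Every part of weight $\ne d+1$ lies in the image of $A_k-1$ over $\mathbf Q$, at the cost of dividing by $k^{w-d-1}-1$. The proof now consists in counting what this costs.

*Example.* Let $d=1$, $p=2$, $k=3$; we recover the case $i=1$ at the prime $2$. Modulo degree $3$ we have $\theta_3^{-1}\equiv\frac13(1-v)$ up to terms of degree $\ge2$ in $v$, so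
$$A_3u\equiv\tfrac13\cdot\tfrac13(1-v)(3u+3u^2)\equiv\tfrac13(u+u^2-uv),\qquad(A_3-1)(-3u)\equiv2u-u^2+uv.$$
By (7.2) and Lemma 1, $2a_1-a_2+h_*(xK)=0$ in $\mathrm{Pic}(T)_{(2)}$.

## 8. Counting denominators

Let $k_2=3$, and for odd $p$ let $k_p>0$ be a primitive root modulo $p^2$ (so $k_p\ge2$). For $i\ge1$ put
$$\varepsilon_p(i)=\Big\lfloor\frac{i-1}{p-1}\Big\rfloor+\max_{1\le s\le i}v_p(k_p^s-1).$$

**Proposition 2.** Let $m\ge0$, $i\ge1$, $m+i=d+1$, and let $D$ be an integer with $v_p(D)\ge\varepsilon_p(i)$. Then modulo degree $\ge d+2$, the series $D\alpha^m$ and $D\alpha^m\mathrm{Td}_i$ have $p$-integral coefficients in $(u,v)$, and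
$$\Phi(D\alpha^m)=\Phi(D\alpha^m\mathrm{Td}_i)=h_*\big(x^m\cap D\,\mathrm{Td}_i(\Omega^*)\big)\quad\text{in }\mathrm{Pic}(T)_{(p)}.$$

*Proof.* **Step 1: bounding denominators.** Let $W\subset\mathbf Q[[u,v]]$ be the set of series whose coefficients in degree $n$ have $v_p\ge-\frac n{p-1}$, for all $n$. It is a ring, closed under inverses of series with constant term $1$ (geometric series). If $p^a\mid n+1$, then $n\ge p^a-1\ge a(p-1)$, so $v_p(n+1)\le\frac n{p-1}$. Hence $\log(1+u)/u$ and $\log(1+v_a)/v_a$ lie in $W$, and so do $\mathcal T^{\pm1}$. Next, $(e^\beta-1)/\beta$ has coefficients $\frac1{(n+1)!}$, and $v_p((n+1)!)\le\frac n{p-1}$ by Legendre's formula. By the same closure properties in the variables $\beta_a$, the form $\mathrm{Td}_j$ has coefficients in the $\beta$'s with $v_p\ge-\frac j{p-1}$. Substituting $\beta_a=v_a\cdot\frac{\log(1+v_a)}{v_a}$ turns each term $c\,\beta^{I}$ of degree $j$ into $c\,v^I$, which lies in $W$, times an element of $W$. So $\mathrm{Td}_j\in W$. Therefore $\alpha^m$,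 $\alpha^m\mathrm{Td}_j$ and $\alpha^m\mathcal T^{-1}\mathrm{Td}_j$ lie in $u^mW$:
$$\text{their coefficients in degree }m+e\text{ have }v_p\ge-\Big\lfloor\frac e{p-1}\Big\rfloor.\tag{8.1}$$
In degrees $\le d+1=m+i$ we have $e\le i$, and $\lfloor\frac i{p-1}\rfloor\le\varepsilon_p(i)$: if $(p-1)\nmid i$ the floor does not change from $i-1$ to $i$, and if $(p-1)\mid i$ it grows by $1$, but then $p\mid k_p^i-1$. This is the first assertion.

**Step 2: solving $(A_k-1)f=\cdots$ over $\mathbf Q$.** Write $k=k_p$ and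
$$f=\sum_{j=0}^{i-1}\frac D{k^{j-i}-1}\,\alpha^m\,\mathcal T^{-1}\,\mathrm{Td}_j.\tag{8.2}$$
The weight of $\alpha^m\mathrm{Td}_j$ is $m+j=d+1+(j-i)$, so (7.3) gives $\mathcal T(A_k-1)f=\sum_{j<i}D\alpha^m\mathrm{Td}_j$. Put $E=D\alpha^m-D\alpha^m\mathrm{Td}_i$. Modulo degree $\ge d+2$,
$$\mathcal TE\equiv D\alpha^m\sum_{j\le i}\mathrm{Td}_j-D\alpha^m\mathrm{Td}_i=\sum_{j<i}D\alpha^m\mathrm{Td}_j.$$
As $\mathcal T$ is invertible, $E\equiv(A_k-1)f$ modulo degree $\ge d+2$.

**Step 3: truncating $f$ to make it integral.** On series of degree $\ge d+1$, $A_k$ is the identity modulo degree $\ge d+2$, since the factor is $k^{-1}k^{-d}k^{d+1}=1$. So the part of $f$ of degree $\ge d+1$ is irrelevant: if $f_0$ is the part of degree $\le d$, then $E\equiv(A_k-1)f_0$ modulo degree $\ge d+2$. In degrees $\le d=m+i-1$ we have $e\le i-1$ in (8.1), and $v_p(k^{j-i}-1)=v_p(k^{i-j}-1)$ with $1\le i-j\le i$. So the coefficients of $f_0$ have $v_p\ge v_p(D)-\varepsilon_p(i)\ge0$, and $f_0\in\Lambda$. By (7.2), $\Phi(E)=0$.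 Finally, the lowest-degree part of $D\alpha^m\mathrm{Td}_i$ is $D\,u^m\,\mathrm{Td}_i(v)$, of degree $d+1$, and Lemma 1 computes $\Phi$ of it. $\square$

**Lemma 3.** Let $m,i\ge1$ and $D=\prod_{j=m+1}^{m+i}j!$. Then $v_p(D)\ge\varepsilon_p(i)$ for every prime $p$, except when $(p,m,i)=(2,1,2)$.

*Proof.* Since $m\ge1$, $v_p(D)\ge\sum_{j=2}^{i+1}v_p(j!)$.

**Odd $p$.** Here $k_p$ has order $p-1$ modulo $p$ and $k_p^{p-1}=1+pc$ with $p\nmid c$. Since $v_p((1+pc)^q-1)=1+v_p(q)$, the number $v_p(k_p^s-1)$ is $0$ if $(p-1)\nmid s$ and $1+v_p(s)$ otherwise. If $i<p-1$, then $\varepsilon_p(i)=0$. Let $i=p-1+t$ with $t\ge0$. Then $v_p(D)\ge\#\{j:p\le j\le i+1\}=t+1$. On the other side $\lfloor\frac{p-2+t}{p-1}\rfloor=\lceil\frac t{p-1}\rceil$, and $s=(p-1)q$ with $q\le1+\lfloor\frac t{p-1}\rfloor$, so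
$$\varepsilon_p(i)\le\Big\lceil\frac t{p-1}\Big\rceil+1+\Big\lfloor\log_p\Big(1+\Big\lfloor\frac t{p-1}\Big\rfloor\Big)\Big\rfloor\le\Big\lceil\frac t2\Big\rceil+1+\Big\lfloor\frac t2\Big\rfloor=t+1,$$
using $\log_p(1+q)\le q$ for integers $q\ge0$.

**$p=2$.** For odd $s$, $3^s-1\equiv2$ mod $8$; for $s=2q$, $v_2(9^q-1)=3+v_2(q)=2+v_2(s)$. So $\varepsilon_2(1)=1$ and $\varepsilon_2(i)=i+1+\lfloor\log_2i\rfloor$ for $i\ge2$.

- $i=1$: $v_2((m+1)!)\ge1$.
- $i=2$, $m\ge2$: $v_2((m+1)!\,(m+2)!)\ge v_2(3!\,4!)=1+3=4=\varepsilon_2(2)$.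
- $i=3$: $v_2(2!\,3!\,4!)=5=\varepsilon_2(3)$.
- From $i\ge3$ to $i+1$: the sum $\sum_{j=2}^{i+1}v_2(j!)$ grows by $v_2((i+2)!)\ge3$, and $\varepsilon_2$ by at most $2$. $\square$

**Theorem B for $(d,i)\ne(2,2)$.** The case $i=0$ is in Section 5. For $i\ge1$ take $D=D_i$, which is the $D$ of Lemma 3 with $m=d+1-i$. As polynomials $D_i\mathrm{Td}_i=(D_iN_i)T_i$, with $D_iN_i\in\mathbf Z$. By Proposition 2 and Lemma 3 the difference of the two sides of (4.1) vanishes in $\mathrm{Pic}(T)_{(p)}$ for every prime $p$, and an element of an abelian group that vanishes in all these localizations is zero. This covers everything except $(m,i)=(1,2)$, that is, $(d,i)=(2,2)$. $\square$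

In the exceptional case the argument breaks at Step 3. With $p=2$, $k=3$, $D=12$, the coefficient of $u$ in (8.2) comes from $j=0$ and is $\frac{12}{\frac19-1}=-\frac{27}2$. So $f_0\notin\Lambda$ and (7.2) cannot be applied to it. Since $v_2(48)=4=\varepsilon_2(2)$, Proposition 2 with $D=48$ does apply (the other primes allow $D=12$ already), so we know four times the desired identity. The missing $4$-torsion needs geometry: we degenerate the line bundle question on a surface to smooth curves in the surface, where a sharper relation is available.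

## 9. Mumford's relation for smooth curves

**Proposition 4 (Mumford's relation).** Let $g:C\to U$ be smooth projective over a base $U$, with geometrically connected fibers of dimension $1$ and genus $\gamma\ge3$. Then
$$12\,c_1(g_*\mathcal O_C)=g_*(c_1(\omega_g)^2)\quad\text{in }\mathrm{Pic}(U),$$
where $g_*\mathcal O_C$ is the derived direct image.

References are Mumford (*Stability of projective varieties*, Enseign. Math. 23 (1977), §5), Deligne (*Le déterminant de la cohomologie*, Contemp. Math. 67, 1987) and Moret-Bailly (Invent. Math. 98 (1989), §2). Here is a proof.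

**Step 1: four times the relation, and a line bundle that measures its failure.** Put $c(C/U)=12\,c_1(g_*\mathcal O_C)-g_*(c_1(\omega_g)^2)$. Apply Proposition 2 with $d=1$, $m=0$, $i=2$, $D=48$. We have $\varepsilon_2(2)=4$, $\varepsilon_3(2)=1$ and $\varepsilon_p(2)=0$ for $p\ge5$, so every prime is allowed. For $d=1$, $\mathrm{Td}_2(\Omega^*)=c_1(\omega_g)^2/12$, so $48\,c_1(g_*\mathcal O_C)=4\,g_*(c_1(\omega_g)^2)$, that is, $4\,c(C/U)=0$. By Lemma 1, $g_*(c_1(\omega_g)^2)=c_1g_*(([\omega_g]-1)^2)$. So $c(C/U)$ is the class of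
$$\mathcal N_{C/U}=(\det\mathbf Rg_*\mathcal O)^{12}\otimes\big(\det\mathbf Rg_*\omega_g^2\otimes(\det\mathbf Rg_*\omega_g)^{-2}\otimes\det\mathbf Rg_*\mathcal O\big)^{-1}.$$
The sheaves $R^jg_*$ of $\mathcal O,\omega_g,\omega_g^2$ are locally free and commute with base change. So $\mathcal N_{C/U}$ is defined over arbitrary schemes $U$, is functorial for isomorphisms of curves, and commutes with all base changes.

**Step 2: reduction to one base.** Let $q=5\gamma-5$, and let $H$ be the scheme over $\mathbf Z$ representing curves $C\to U$ of genus $\gamma$ as in the proposition, over arbitrary schemes $U$, together with an isomorphism $\mathbf P(g_*\omega_g^3)\simeq\mathbf P_U^{q-1}$. By Deligne–Mumford (*The irreducibility of the space of curves of given genus*), $H$ is quasi-projective and smooth over $\mathbf Z$ with geometrically irreducible fibers. Being flat over $\mathbf Z$ with irreducible generic fiber, $H$ is irreducible; being regular, it is integral. So $H$ is a base.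

Given $C\to U$ with $U$ a base, $V=g_*\omega_g^3$ is a vector bundle of rank $q$ commuting with base change, since $H^1$ of $\omega^3$ vanishes on fibers. Let $\mathrm{Fr}\to U$ be the $\mathrm{PGL}_q$-torsor of projective frames of $V$. It is the complement, in the bundle of lines $\mathbf P=\mathbf P(\mathcal Hom(\mathcal O^q,V))$, of the divisor $\det=0$. This divisor is prime, because it is flat over the integral scheme $U$ with geometrically integral fibers. The determinant is a map $\mathcal O(-q)\to\det V$, so the class of the divisor is $q\lambda$ plus a class from $U$, with $\lambda=c_1(\mathcal O(1))$. As $\mathrm{Pic}(\mathbf P)=\mathrm{Pic}(U)\oplus\mathbf Z\lambda$, no nonzero multiple of this class lies in $\mathrm{Pic}(U)$. Since the kernel of $\mathrm{Pic}(\mathbf P)\to\mathrm{Pic}(\mathrm{Fr})$ is generated by this class, $\mathrm{Pic}(U)\to\mathrm{Pic}(\mathrm{Fr})$ is injective. Over $\mathrm{Fr}$ the curve has a tautological frame, so $C_{\mathrm{Fr}}$ is pulled back from the universal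 curve by a morphism $\mathrm{Fr}\to H$. Hence it suffices to show that $\mathcal N$, the bundle of the universal curve, is trivial on $H$. By Step 1 applied to $H$, $\mathcal N^4$ is trivial.

**Step 3: the fundamental group of $H(\mathbf C)$.** Put $\mathbb G=\mathrm{PGL}_q$ over $\mathbf C$, and let $\Gamma$ be the mapping class group of genus $\gamma$. The universal curve over $H(\mathbf C)$ is locally trivial as a family of smooth surfaces, so the markings of its fibers form a covering $\widetilde H\to H(\mathbf C)$ with group $\Gamma$. A point of $\widetilde H$ is a marked curve with a projective frame, so $\widetilde H$ is the bundle of projective frames of the tricanonical bundle over Teichmüller space. The latter is contractible, so topologically $\widetilde H$ is (contractible)$\,\times\mathbb G(\mathbf C)$, hence connected. This gives an exact sequence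
$$\pi_1(\mathbb G)\to\pi_1(H(\mathbf C))\to\Gamma\to1,\tag{9.1}$$
the first map being induced by an orbit map. As $\gamma\ge3$, $\Gamma$ is perfect (Powell), so $H_1(H(\mathbf C),\mathbf Z)$ is a quotient of $\pi_1(\mathbb G)=\mathbf Z/q$, hence finite.

**Step 4: $\mathcal O(H_{\mathbf C})^*=\mathbf C^*$.** Let $f$ be a unit. Since $\mathrm{Hom}(\pi_1(H(\mathbf C)),\mathbf Z)=0$, $f$ has a holomorphic logarithm, so for each $n$ the étale cover $z^n=f$ is analytically trivial. Algebraic and analytic connected components agree, so it is algebraically trivial, and $f$ is an $n$-th power in $\mathcal O(H_{\mathbf C})^*$ for every $n$. As $\mathcal O(H_{\mathbf C})^*/\mathbf C^*$ is finitely generated and free (Rosenlicht), $f$ is constant.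

**Step 5: $\mathcal N_{\mathbf C}$ is trivial.** The idea is that a fourth root of a trivialization of $\mathcal N^4$ has monodromy that must come from $\Gamma$. Let $s$ be a trivialization of $\mathcal N^4$ on $H_{\mathbf C}$. By functoriality $\mathcal N$ is $\mathbb G$-equivariant. Comparing the two pullbacks of $s$ to $\mathbb G\times H_{\mathbf C}$ (by the action and by the projection) gives a unit there. By Rosenlicht it is a product of units of the factors. Now $\mathcal O(\mathbb G)^*=\mathbf C^*$, because units on $\mathrm{GL}_q$ are $c\det^l$ and only $l=0$ is invariant under scalars. With Step 4, the unit is constant, and it is $1$ on $\{1\}\times H_{\mathbf C}$. So $s$ is invariant. Under an orbit map $\mathbb G\to H_{\mathbf C}$, $\mathcal N$ becomes a trivial bundle and $s$ a constant section. Hence the $\mu_4$-torsor $\{t\in\mathcal N:t^4=s\}$ is trivial on orbits, and by (9.1) its monodromy $\pi_1(H(\mathbf C))\to\mu_4$ factors through $\Gamma$. A perfect group has no nontrivial map to $\mu_4$.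 So the torsor is trivial, analytically and hence algebraically. A section $t$ of it trivializes $\mathcal N_{\mathbf C}$.

**Step 6: from $\mathbf C$ to $\mathbf Q$ and $\mathbf Z$.** By Step 4 the trivializing sections of $\mathcal N_{\mathbf C}$, together with $0$, form a line in $H^0(H_{\mathbf C},\mathcal N)=H^0(H_{\mathbf Q},\mathcal N)\otimes\mathbf C$. This line is stable under $\mathrm{Aut}(\mathbf C/\mathbf Q)$, hence spanned by an element of $H^0(H_{\mathbf Q},\mathcal N)$, which trivializes $\mathcal N_{\mathbf Q}$ because it does so over $\mathbf C$. The kernel of $\mathrm{Pic}(H)\to\mathrm{Pic}(H_{\mathbf Q})$ is generated by the prime divisors contained in the fibers $H_{\mathbf F_p}$. These fibers are reduced and irreducible, so the divisors are the principal divisors $\mathrm{div}(p)$. Hence $\mathcal N$ is trivial on $H$. $\square$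

## 10. Relative surfaces: the case $d=2$, $i=2$

Here $m=1$, $D_2=12$, $12\log(1+u)\equiv12u-6u^2+4u^3$ and $12\,\mathrm{Td}_2(\Omega^*)=K^2+c_2$. We must show
$$12a_1-6a_2+4a_3=h_*\big(x(K^2+c_2)\big)\quad\text{in }\mathrm{Pic}(T).\tag{10.1}$$

**Step 1: reduction to geometrically connected fibers.** Let $Y\xrightarrow{h_1}Z\xrightarrow gT$ be the Stein factorization. As $h$ is smooth and proper, $g$ is finite étale, so $\Omega_{Y/T}=\Omega_{Y/Z}$, and the components $Z_c$ of $Z$ are bases. Let $z=\mathrm{ev}\big(12u-6u^2+4u^3-u(e_1(v)^2+e_2(v))\big)\in K_0(Y)$. By Lemma 1, (10.1) for $h$ says $c_1(h_*z)=0$, and (10.1) for $h_1$ (over each $Z_c$) says $c_1(h_{1*}z)=0$. Assume the latter. On $Z_c$ the rank $r_c$ of $h_{1*}z$ is computed on a fiber, where terms of degree $3$ contribute nothing. By Riemann–Roch, with intersection numbers on the fiber,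
$$r_c=12\cdot\frac{x^2-xK}2-6x^2=-6\,(x\cdot K),$$
which is even. By Fact 4, $h_{1*}z-(r_c)_c\in F^2$. By Facts 2 and 4 its image under $g_*$ has $c_1=0$, so with $g_c=g|_{Z_c}$, $c_1(h_*z)=\sum_cr_c\,c_1(g_{c*}\mathcal O_{Z_c})$. The trace form on $g_{c*}\mathcal O_{Z_c}$ is nondegenerate, so $2\,c_1(g_{c*}\mathcal O_{Z_c})=0$, and $c_1(h_*z)=0$ because $r_c$ is even. From now on $h$ has geometrically connected, hence (by smoothness) geometrically integral, fibers. Then $Y$ is irreducible.

**Step 2: a homomorphism that measures the failure.** For a base $T'$ smooth over $T$ and a line bundle $M$ on $Y_{T'}$ with $x=c_1(M)$, let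
$$Q_{T'}(M)=12\,c_1h_*([M]-1)-h_*\big(2x^3-3x^2K+x(K^2+c_2)\big)\in\mathrm{Pic}(T').$$

(a) *$Q_{T'}$ is a homomorphism.* Since $[M_1M_2]-1$ minus $([M_1]-1)+([M_2]-1)$ is the product of the latter two, (6.3) gives
$$Q(M_1M_2)-Q(M_1)-Q(M_2)=12\,a(M_1,M_2)-h_*\big(6x_1x_2(x_1+x_2)-6x_1x_2K\big)=0.$$

(b) *$Q_{T'}(h^*N)=0$ for $N\in\mathrm{Pic}(T')$.* Let $\chi$ be the Euler characteristic of $\mathcal O$ on a fiber. By the projection formula and Fact 4, $c_1h_*([h^*N]-1)=c_1(([N]-1)h_*1)=\chi\,c_1(N)$. The terms with $x^3$ and $x^2K$ push forward to $0$ for dimension reasons. And $h_*(x(K^2+c_2))=c_1(N)\cdot h_*(K^2+c_2)=12\chi\,c_1(N)$, by Noether's formula on the generic fiber.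

(c) *$Q$ commutes with pullback along smooth morphisms of bases.* $\mathbf Rh_*$ commutes with flat base change, and so do Chern classes and proper pushforward of cycles.

**Proposition 5.** $Q_T(L)=0$ for every line bundle $L$ on $Y$.

*Proof.* **Step A: making $L$ positive.** Let $\mathcal A$ be $h$-ample. By (a) and $L=(L\otimes\mathcal A^l)\otimes(\mathcal A^l)^{-1}$ with $l\gg0$, it is enough to treat $L\otimes\mathcal A^l$ and $\mathcal A^l$. So we may assume:

- $L$ is $h$-very ample;
- $R^jh_*L=0=R^jh_*(L\otimes\omega)$ for $j>0$, hence also fiberwise by base change;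
- $V=h_*L$ is locally free and commutes with base change;
- $L_t^2+L_tK_t\ge4$ on the fibers (the left side grows quadratically with $l$).

**Step B: the universal divisor.** Let $b:B\to T$ be the projective bundle of lines in $V$. It is a base, and $\mathrm{Pic}(B)=b^*\mathrm{Pic}(T)\oplus\mathbf Z\lambda$, with $\lambda=c_1(\mathcal O_B(1))$ and $b^*$ injective. On $Y_B$ the map $\mathcal O_B(-1)\to V\to L$ is a tautological section of $\widetilde L=L_B\otimes h_B^*\mathcal O_B(1)$. Let $\mathcal C$ be its zero scheme and $g:\mathcal C\to B$. The section is nonzero on every fiber of $Y_B\to B$ and these fibers are integral, so $\mathcal C$ is a relative effective Cartier divisor, flat over $B$.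

**Step C: where $g$ is not smooth.** Let $J=J^1_{Y/T}(L)$ be the rank-$3$ bundle of relative first-order principal parts. Locally a section $s$ of $L$ is a function $f$. The point $(y,[s])$ lies on $\mathcal C$ if $f(y)=0$, and by the Jacobian criterion $g$ fails to be smooth there exactly if also $df(y)=0$. So the nonsmooth locus is $\mathrm{Crit}=\mathbf P(\ker(h^*V\to J))$, the bundle of lines in the kernel. The map $h^*V\to J$ is surjective, because at a geometric point $y\in Y_t$ it is $H^0(Y_t,L_t)\to L_t\otimes\mathcal O/\mathfrak m_y^2$ and $L_t$ is very ample with $V_t=H^0(Y_t,L_t)$. So $\mathrm{Crit}$ is empty or a projective bundle over the irreducible scheme $Y$, and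
$$\dim\mathrm{Crit}_t\le2+\mathrm{rk}V-4<\mathrm{rk}V-1=\dim B_t\qquad\text{for all }t\in T.$$
Let $\Delta=g(\mathrm{Crit})$. It is a proper closed subset of $B$, empty or irreducible and dominating $T$. Let $U=B\setminus\Delta$. If $\Delta$ is a divisor, its generic fiber $\Delta_\eta$ is a nonempty prime divisor in the projective space $B_\eta$, so
$$[\Delta]=e\lambda+b^*N_0,\qquad e>0,\ N_0\in\mathrm{Pic}(T).\tag{10.2}$$

**Step D: $Q_U(\widetilde L)=0$.** Over $U$ the morphism $g$ is a smooth projective curve. On a geometric fiber over $t$, the sequence $0\to L_t^{-1}\to\mathcal O_{Y_t}\to\mathcal O_{\mathcal C}\to0$ and $H^1(Y_t,L_t^{-1})\cong H^1(Y_t,L_t\omega_t)^\vee=0$ show that $H^0(\mathcal O_{\mathcal C})$ is one-dimensional, so the fiber is connected. Its genus is $1+\frac12(L_t^2+L_tK_t)\ge3$, so Proposition 4 applies. Let $\iota:\mathcal C_U\to Y_U$, $E=\iota^*\widetilde L$, $n=c_1(E)$, $w=c_1(\omega_g)$, and write $K$ also for $\iota^*K$. By adjunction $w=K+n$. The sequence $0\to E^{-1}\to\iota^*\Omega\to\Omega_g\to0$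 gives $\iota^*c_2=-nw$. From $0\to\mathcal O\to\widetilde L\to\iota_*E\to0$ we get $c_1h_*([\widetilde L]-1)=c_1g_*[E]$. By (6.2), $2\,c_1g_*([E]-1)=g_*(n(n-w))$. Together with Proposition 4,
$$12\,c_1g_*[E]=g_*\big(w^2+6n(n-w)\big)=g_*\big((K+n)^2-6nK\big)=g_*(K^2-4nK+n^2).$$
On the other side, $x=c_1(\widetilde L)=[\mathcal C_U]$, so $h_*(x\cdot\beta)=g_*(\iota^*\beta)$ and
$$h_*\big(2x^3-3x^2K+x(K^2+c_2)\big)=g_*\big(2n^2-3nK+K^2-n(K+n)\big)=g_*(K^2-4nK+n^2).$$
Hence $Q_U(\widetilde L)=0$.

**Step E: crossing the discriminant.** By (a), (b), (c), $Q_B(\widetilde L)=Q_B(L_B)+Q_B(h_B^*\mathcal O_B(1))=b^*Q_T(L)$, and this restricts to $0$ on $U$. If $\Delta$ is empty or of codimension $\ge2$, then $\mathrm{Pic}(B)=\mathrm{Pic}(U)$ and $b^*Q_T(L)=0$. Otherwise, since $\Delta$ is irreducible, $b^*Q_T(L)=r[\Delta]=re\,\lambda+r\,b^*N_0$ for some $r\in\mathbf Z$. Comparing coefficients of $\lambda$ gives $re=0$, so $r=0$ and again $b^*Q_T(L)=0$. As $b^*$ is injective, $Q_T(L)=0$. $\square$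

**Step 3: proof of (10.1).** We have three relations: Proposition 5, (6.3) with $M_1=M_2=L$, and Lemma 1:
$$12a_1=h_*\big(2x^3-3x^2K+x(K^2+c_2)\big),\qquad6a_2=h_*(6x^3-3x^2K),\qquad4a_3=h_*(4x^3).$$
In $12a_1-6a_2+4a_3$ the $x^3$-terms add up to $2-6+4=0$ and the $x^2K$-terms cancel, leaving $h_*(x(K^2+c_2))$. $\square$

This was the last case of Theorem B. By Section 4, Theorem A follows: the conjecture (3.3) is true.

## 11. Riemann–Roch in $\mathrm{Pic}(S')$ after multiplication by $(d+1)!!$

Theorem A can be summed over $i$, which repairs (3.2) integrally.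

**Corollary 6.** In $\mathrm{Pic}(S')$ itself,
$$(d+1)!!\big([\det\mathbf Rh'_*\mathcal O_{X,\chi}]-[\det\mathbf Rh'_*\mathcal O_{Y'}]\big)=\sum_{i=0}^d\frac{(d+1)!!\,N_i}{(d+1-i)!}\,h'_*\Big[c_1(\mathcal O_{X,\chi})^{d+1-i}\cap T_i\Big].$$

*Proof.* Let $f_{d+1}$ be defined by (4.2) with $i=d$, and put $b_i=[\chi^*\delta(\mathcal L^{(i)},\xi^{(i)})]$. By (4.2) at $n=1$, $b_i=f_{i+1}(1)+(d+1-i)!\,f_i(1)$. Let $t_i=(-1)^i(d+1-i)!!\,f_i(1)$. Then $(-1)^i(d-i)!!\,b_i=t_i-t_{i+1}$, since $(d-i)!!\,(d+1-i)!=(d+1-i)!!$. Summing over $i=0,\dots,d$,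
$$(d+1)!!\,f_0(1)=\sum_{i=0}^d(-1)^i(d-i)!!\,b_i+(-1)^{d+1}f_{d+1}(1).$$
The induction for (4.4) is valid up to $i=d+1$, where it reads $g^{(d+1)}=(-1)^{d+1}(d+1)!!\,g(0)$. So $f_{d+1}(1)=(-1)^{d+1}(d+1)!!\,f_0(0)$, and
$$(d+1)!!\,\big(f_0(1)-f_0(0)\big)=\sum_{i=0}^d(-1)^i(d-i)!!\,b_i.$$
By (1.3) the left side is that of the corollary. Inserting (3.3) for $b_i$, the signs cancel and the factor $(d-i)!!$ cancels one denominator; the coefficient that remains is an integer, namely $(d-i)!!$ times the integer $D_iN_i$. $\square$
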